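# A Hall-type condition with a factor two, and non-zero permanents

## 1. The theorem and the sets $N(J)$

For a positive integer $k$ write $[k]=\{1,\dots,k\}$. The permanent of a square matrix $A\in F^{m\times m}$ is $\operatorname{per}(A)=\sum_{\sigma\in S_m}\prod_{j=1}^m A_{j\sigma(j)}$. For $B\in F^{m\times n}$, a set of rows $J\subseteq[m]$ and a set of columns $T\subseteq [n]$, write $B_T$ for the submatrix of $B$ on the columns $T$ (all rows kept), $B_{J,T}$ for the submatrix on rows $J$ and columns $T$, and
$$N(J)=\{i\in[n]: B_{ji}\ne0\text{ for some }j\in J\}.$$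

**Theorem 1.** Let $F$ be a field of characteristic $0$ (for example $F=\mathbb R$), and let $B\in F^{m\times n}$ satisfy
$$|N(J)|\ \ge\ 2|J|-1\qquad\text{for all }\emptyset\ne J\subseteq[m].\tag{H}$$
Then $\operatorname{per}(B_T)\neq 0$ for some $T\subseteq[n]$ with $|T|=m$.

For $F=\mathbb R$ this is a conjecture of Saxton; the problem is taken from Igor Araujo, József Balogh and Letícia Mattos, "New Lower Bounds For Essential Covers Of The Cube", arXiv:2209.00140 (2022). So the conjecture is true.

Compare (H) with Hall's marriage theorem. The permanent $\operatorname{per}(B_T)$ is a sum over bijections between rows and columns of $T$, and Hall's theorem says that some bijection (for some $T$) contributes a non-zero term if and only if $|N(J)|\ge|J|$ for all $J$. But several non-zero terms may cancel, as in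
$$\operatorname{per}\begin{pmatrix}1&1\\1&-1\end{pmatrix}=-1+1=0 .$$
The theorem says that if every set of rows sees about twice as many columns as Hall asks for, then the cancellation cannot happen for all $T$ at once, whatever the non-zero entries are.

We use two ways to store the permanents in polynomials.

*Rows.* Let $A=F[x_1,\dots,x_n]/(x_1^2,\dots,x_n^2)$. It has the basis of square-free monomials $x_T=\prod_{i\in T}x_i$. Put $l_j=\sum_i B_{ji}x_i$. Multiplying out and discarding squares gives
$$l_1l_2\cdots l_m=\sum_{|T|=m}\operatorname{per}(B_T)\,x_T\quad\text{in }A.\tag{1}$$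
So the conclusion of Theorem 1 reads $l_1\cdots l_m\ne0$ in $A$. In the $2\times 2$ example, $(x_1+x_2)(x_1-x_2)=x_1^2-x_2^2=0$ in $A$.

*Columns.* Let $z_1,\dots,z_m$ be variables, $v_i=\sum_j B_{ji}z_j$, and $v_T=\prod_{i\in T}v_i$. For $|T|=m$, choosing from each factor $v_i$ one variable so that each $z_j$ is chosen once gives
$$\text{the coefficient of }z_1\cdots z_m\text{ in }v_T\ \text{ is }\ \operatorname{per}(B_T).\tag{2}$$

Finally, we may take $F=\mathbb C$: the entries of $B$ generate a finitely generated extension of $\mathbb Q$, and such a field embeds in $\mathbb C$. The embedding changes neither the sets $N(J)$ nor the vanishing of a permanent.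

## 2. One row, two rows, and matrices with $2m-2$ columns

**One row.** (H) says that $B$ has a non-zero entry, and that entry is a non-zero $1\times1$ permanent.

**Two rows, three columns.** Let the rows be $(a_1,a_2,a_3)$ and $(b_1,b_2,b_3)$, with no zero column and at least two non-zero entries in each row. The permanents are $a_ib_k+a_kb_i$. If some entry vanishes, say $a_3=0$ (the other cases are the same after renaming), then $a_1\neq0$ and $b_3\ne0$, and the columns $1,3$ have permanent $a_1b_3\ne0$. If no entry vanishes, put $q_i=b_i/a_i$. If all permanents vanish, then $q_1=-q_2=q_3=-q_1$, so $2q_1=0$, which is impossible in characteristic $0$. In characteristic $2$ it is possible: the $2\times 3$ all-ones matrix satisfies (H), and all its $2\times2$ permanents are $2=0$. The characteristic matters.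

**One column fewer.** For $m\geq 2$ take $2m-2$ columns and
$$l_j=x_{2j-1}+x_{2j}\quad(1\le j\le m-1),\qquad l_0=\sum_{j=1}^{m-1}(x_{2j-1}-x_{2j}).$$
Since $(x_{2j-1}-x_{2j})(x_{2j-1}+x_{2j})=0$ in $A$, every summand of $l_0$ is killed by some $l_j$, so $l_0l_1\cdots l_{m-1}=0$ and all $m\times m$ permanents vanish. Here $|N(J)|\ge2|J|$ for every non-empty proper set $J$ of rows: if $J$ avoids row $0$ then $|N(J)|=2|J|$, and otherwise $|N(J)|=2m-2\geq 2|J|$. Only the full set violates (H), by one. We return to this example twice.

## 3. Tight row sets and the reduction to $m\times(2m-1)$ matrices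

We first peel off everything elementary. This section works over any field.

**Proposition 2.** Let $m\ge2$, $n=2m-1$, let $B\in\mathbb C^{m\times n}$ have no zero column, and let $|N(J)|\ge2|J|$ for all $\emptyset\ne J\subsetneq[m]$. Then $\operatorname{per}(B_T)\ne0$ for some $T$ with $|T|=m$.

**Theorem 1 follows from Proposition 2.** Induct on $(m,n)$ lexicographically. The case $m=1$ was done above. Let $m\ge2$. Deleting zero columns changes no $N(J)$, so assume there are none.

**Case (a): some $\emptyset\neq J\subsetneq[m]$ has $|N(J)|=2|J|-1$.** The purpose is to split the matrix at $J$. Put $S=N(J)$. The rows of $J$ satisfy (H), so by induction $\operatorname{per}(B_{J,T_1})\ne0$ for some $|T_1|=|J|$. Each column in $T_1$ is non-zero on $J$, so $T_1\subseteq S$. For $\emptyset\ne J'\subseteq J^c$,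
$$|N(J')\setminus S|=|N(J\cup J')|-|S|\ge 2(|J|+|J'|)-1-(2|J|-1)=2|J'| .$$
So the rows of $J^c$ on the columns $[n]\setminus S$ satisfy (H), and by induction $\operatorname{per}(B_{J^c,T_2})\ne0$ for some $T_2\subseteq[n]\setminus S$ with $|T_2|=|J^c|$. The rows of $J$ vanish on $T_2$, so a bijection with a non-zero term must match $J$ with $T_1$, and
$$\operatorname{per}(B_{T_1\cup T_2})=\operatorname{per}(B_{J,T_1})\operatorname{per}(B_{J^c,T_2})\neq0 .$$

**Case (b): no such $J$, and $n\ge2m$.** The purpose is to lose a column. Now $|N(J)|\ge2|J|$ for all proper non-empty $J$, and $|N([m])|=n\ge2m$ as there are no zero columns. Deleting one column lowers each $|N(J)|$ by at most one, so (H) survives; apply induction.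

**Case (c): no such $J$, and $n\le 2m-1$.** Then (H) for $J=[m]$ forces $n=2m-1$, and we are in the situation of Proposition 2. $\square$

## 4. Multiplying in one more row, and why this stops

The natural next step is induction on rows. In the situation of Proposition 2, delete row $m$ and one column $i$. The remaining rows satisfy $|N(J)\setminus\{i\}|\ge2|J|-1$, so by induction $l_1\cdots l_{m-1}\ne0$ in $A$, even after putting $x_i=0$. It remains to multiply by $l_m$. In terms of permanents,
$$\operatorname{per}(B_T)=\sum_{k\in T}B_{mk}\operatorname{per}(B_{[m-1],\,T\setminus\{k\}}),$$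
and we know that some of the $(m-1)\times(m-1)$ permanents are non-zero. We know nothing about the sum, because $l_m$ is nilpotent in $A$ and multiplication by it has a large kernel.

The example of Section 2 with $m=3$ shows that this is a real obstruction:
$$l_0=x_1-x_2+x_3-x_4,\qquad l_1=x_1+x_2,\qquad l_2=x_3+x_4 .$$
Every proper set $J$ of rows has $|N(J)|\ge2|J|$, and all products of two rows are non-zero: $l_1l_2=(x_1+x_2)(x_3+x_4)$, $l_0l_1=(x_3-x_4)(x_1+x_2)$, $l_0l_2=(x_1-x_2)(x_3+x_4)$. Still $l_0l_1l_2=0$. So no argument that uses only the inequalities for proper $J$ can finish. It must use $n=2m-1$ instead of $2m-2$, and must treat all $T$ together. We shall show that $1$ is a linear combination of the numbers $\operatorname{per}(B_T)$.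

## 5. Permanents as constant terms on a torus

From here to the end of Section 10, $B$ is as in Proposition 2. Put $r=m-1\ge1$ and $P=\mathbb P^r_{\mathbb C}$ with homogeneous coordinates $z_1,\dots,z_m$. Let $S_i=\{j:B_{ji}\ne0\}\neq\emptyset$ be the support of column $i$, so $v_i=\sum_{j\in S_i}B_{ji}z_j\ne0$. Put $G=v_{[n]}=v_1\cdots v_n$.

Let $\mathcal A$ be the finite set of distinct hyperplanes among $\{z_j=0\}$, $j\in[m]$, and $\{v_i=0\}$, $i\in[n]$. For $H\in\mathcal A$ fix a defining linear form, also called $H$: take $z_j$ if $H=\{z_j=0\}$, and otherwise one of the $v_i$. Put $U=P\setminus\bigcup\mathcal A$. It is affine, being the complement of a hypersurface in $P$.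

Let $u_j=z_j/z_m$, so $u_1,\dots,u_r$ are affine coordinates and $u_m=1$. For a homogeneous rational function $f$ of degree $-m$ we write
$$f\,\Omega:=(f z_m^m)\,du_1\wedge\dots\wedge du_r ,$$
a rational $r$-form on $P$. Put
$$\Omega_0=\frac{\Omega}{z_1\cdots z_m}=\frac{du_1}{u_1}\wedge\dots\wedge\frac{du_r}{u_r},\qquad \Phi=\frac{G\,z_1}{z_1^2z_2^2\cdots z_m^2}.$$
The numerator of $\Phi$ has degree $n+1=2m$, so $\Phi$ is a rational function on $P$. It has no zeros or poles on $U$. Both $\Phi$ and $\Omega_0$ are regular on $U$. The factor $z_1$ is there to make the degree $0$, and it will be useful in the next proof.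

A Laurent polynomial in $z_1,\dots,z_m$ that is homogeneous of degree $0$ is the same as a Laurent polynomial in $u_1,\dots,u_r$: the monomial $z^\kappa$ with $\sum\kappa_j=0$ becomes $\prod_{j\le r}u_j^{\kappa_j}$. It is constant in one form exactly when it is in the other. Write $\mathrm{CT}$ for the constant term.

**Lemma 3.** Let $H_1,\dots,H_m\in\mathcal A$ be linearly independent. Then $\Phi\,\dfrac{\Omega}{H_1\cdots H_m}=g\,\Omega_0$ with
$$g=\frac{G\,z_1}{z_1\cdots z_m\,H_1\cdots H_m},$$
$g$ is a Laurent polynomial in $u_1,\dots,u_r$, and $\mathrm{CT}(g)$ is a linear combination of the numbers $\operatorname{per}(B_T)$, $|T|=m$.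

*Proof.* **Step 1: $g$ is a Laurent polynomial.** The formula for $g$ is the definition of $\Phi$ and $\Omega_0$, and $g$ has degree $2m-2m=0$. Those $H_a$ that are not coordinates are forms $v_i$ with distinct indices $i$, because they define distinct hyperplanes. Hence they cancel against factors of $G$, and only coordinates remain in the denominator.

**Step 2: remove $z_1$ from the numerator.** The $H_a$ form a basis of the linear forms, so $z_1=\sum_a\beta_aH_a$ with $\beta_a\in\mathbb C$. Thus $g$ is a linear combination of the functions
$$\frac{G}{z_1\cdots z_m\prod_{b\ne a}H_b}=\frac{v_{T'}}{z_1\cdots z_m\prod_{q\in Q}z_q},\qquad T'=[n]\setminus I,$$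
where $\{H_b\}_{b\ne a}=\{z_q:q\in Q\}\cup\{v_i:i\in I\}$ and $|I|+|Q|=m-1$. So $|T'|=2m-1-|I|=m+|Q|$. The constant term of this function is the coefficient $\gamma$ of $z_1\cdots z_m\prod_{q\in Q}z_q$ in $v_{T'}$.

**Step 3: express $\gamma$ by permanents.** The product $v_{T'}$ has $|Q|$ factors too many for (2); differentiation removes them. Let $\partial_Q=\prod_{q\in Q}\partial/\partial z_q$. The only monomial that $\partial_Q$ sends to a non-zero multiple of $z_1\cdots z_m$ is $z_1\cdots z_m\prod_{q\in Q}z_q$, in which each $z_q$, $q\in Q$, occurs squared; the factor is $2^{|Q|}$. So the coefficient of $z_1\cdots z_m$ in $\partial_Qv_{T'}$ is $2^{|Q|}\gamma$. On the other hand each derivative of a product of linear forms deletes one factor at a time and multiplies by a constant, so $\partial_Qv_{T'}$ is a linear combination of products $v_T$ with $T\subseteq T'$ and $|T|=m$. By (2), $2^{|Q|}\gamma$ is a linear combination of the $\operatorname{per}(B_T)$. $\square$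

**Lemma 4.** For large $\rho$ the torus $\Gamma=\{|u_j|=\rho^{\,m-j},\ 1\le j\le r\}$ lies in $U$. For every Laurent polynomial $h$ in $u_1,\dots,u_r$, $\int_\Gamma h\,\Omega_0=(2\pi i)^r\,\mathrm{CT}(h)$ (with the product orientation).

*Proof.* On $\Gamma$ we have $|z_j/z_m|=\rho^{m-j}$ for all $j\in[m]$. If $j_1=\min S_i$, the term $B_{j_1i}z_{j_1}/z_m$ of $v_i/z_m$ has absolute value $|B_{j_1i}|\rho^{m-j_1}$, and the other terms together have absolute value at most a constant times $\rho^{m-j_1-1}$ (for $\rho\ge1$). So $v_i\ne0$ on $\Gamma$ for $\rho$ large, and no coordinate vanishes there. The formula is Cauchy's in each variable. $\square$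

These two lemmas turn Proposition 2 into a question about de Rham classes on $U$.

**Proposition 5.** There are $\alpha_{\underline H}\in\mathbb C$, indexed by linearly independent $m$-tuples $\underline H$ in $\mathcal A$, and a regular $(r-1)$-form $\beta$ on $U$ such that
$$\eta-\Omega_0=d\beta,\qquad \eta=\Phi\sum_{\underline H}\alpha_{\underline H}\frac{\Omega}{H_1\cdots H_m}.\tag{3}$$

**Proposition 2 follows from Proposition 5.** By Lemma 3, $\eta=g\,\Omega_0$ with a Laurent polynomial $g$ whose constant term is a linear combination of the $\operatorname{per}(B_T)$. Since $\Gamma$ is a compact manifold without boundary contained in $U$, Stokes' theorem gives $\int_\Gamma\eta=\int_\Gamma\Omega_0$, and Lemma 4 gives $\mathrm{CT}(g)=1$. So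
$$1=\sum_{|T|=m}c_T\operatorname{per}(B_T)\quad\text{for suitable }c_T\in\mathbb C,$$
and not all permanents vanish. $\square$

It remains to prove Proposition 5.

## 6. Two examples on $\mathbb P^1$

For $m=2$ we have $r=1$, $u=z_1/z_2$, $\Omega_0=du/u$ and $\Phi=\frac1u\prod_{i=1}^3(B_{1i}u+B_{2i})$.

**Example A (all entries $1$).** Here $\Phi=(u+1)^3/u$ and $\mathcal A$ is given by $z_1,\ z_2,\ v_1=z_1+z_2$. Take $\{H_1,H_2\}=\{v_1,z_2\}$. Then $\Omega/(v_1z_2)=du/(u+1)$, and
$$\eta=\Phi\,\frac{du}{u+1}=\frac{(u+1)^2}{u}\,du=\frac{du}{u}+d\Big(\frac{u^2}{2}+2u\Big),$$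
so (3) holds. Follow the proof of Lemma 3: $z_1=v_1-z_2$ gives
$$g=\frac{v_1v_2v_3}{z_1z_2^2}-\frac{v_2v_3}{z_1z_2},$$
with constant terms $3$ and $2$. Here $3=\tfrac12(2+2+2)$ is half the sum of all three permanents, from $\partial_2(v_1v_2v_3)=v_2v_3+v_1v_3+v_1v_2$, and $2$ is one permanent. Indeed $3-2=1$.

**Example B (rows $(1,1,1)$ and $(1,0,0)$).** This satisfies (H), but $|N(\{2\})|=1$, so it is not as in Proposition 2. Now $v_1=z_1+z_2$, $v_2=v_3=z_1$, and $\Phi=u(u+1)$. The available forms are $\Phi\frac{du}{u}=(u+1)du$, $\Phi\frac{du}{u+1}=u\,du$ and $\Phi\frac{du}{u(u+1)}=du$. None of their combinations has a residue at $0$, so none is cohomologous to $du/u$, and (3) fails.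

What distinguishes A from B? The form $\eta$ is $\Phi$ times a form with simple poles. At a point where $\Phi$ vanishes, $\eta$ is regular and has no residue. In B the function $\Phi$ vanishes at $u=0$, where $\Omega_0$ has a pole. In A it vanishes only at $u=-1$, where $\Omega_0$ has none. At the points where $\Phi$ has order $\le0$ no such obstruction exists, and pole orders can be changed by exact forms, since $d(u^k)=k\,u^k\frac{du}{u}$ with $k\ne0$.

This suggests three tasks for general $r$:

1. show that $\Omega_0$ has no pole along any boundary divisor on which $\Phi$ vanishes (Section 7);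
2. show that the order of twisting by a boundary divisor may be changed freely as long as one does not cross the value $0$ (Section 8);
3. show that the local corrections fit together globally, with logarithmic forms of the special shape in (3) (Section 9).

## 7. Orders along boundary divisors, and the use of the hypothesis

For $r\ge2$ the hyperplanes of $\mathcal A$ need not cross normally, so we first resolve. Recall that a divisor $E=\bigcup E_\alpha$ with smooth irreducible components $E_\alpha$ on a smooth variety $X$ of dimension $r$ has *simple normal crossings* if near each point there are local parameters $t_1,\dots,t_r$ with $E=\{t_1\cdots t_e=0\}$ for some $e$, the sets $\{t_i=0\}$, $i\le e$, being the branches of distinct components.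

By embedded resolution (Hironaka) there is a projective birational morphism $\pi:X\to P$ with $X$ smooth, $\pi$ an isomorphism over $U$, and $E=X\setminus\pi^{-1}(U)=\bigcup_\alpha E_\alpha$ a divisor with simple normal crossings. Identify $\pi^{-1}(U)$ with $U$, and rational functions and forms on $P$ with their pullbacks. The local ring $\mathcal O_{X,E_\alpha}$ at the generic point of $E_\alpha$ is a discrete valuation ring; let $\operatorname{ord}_{E_\alpha}$ be its valuation. Put
$$\lambda_\alpha=\operatorname{ord}_{E_\alpha}(\Phi),\qquad\text{so}\qquad \operatorname{div}_X\Phi=\sum_\alpha\lambda_\alpha E_\alpha .$$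

*A small example.* Let $m=3$ and suppose that near $[0:0:1]$ one component $E_\alpha$ is the exceptional divisor of the blow-up of this point: $u_1=\tau$, $u_2=\tau y$. Then $\Omega_0=\frac{d\tau}{\tau}\wedge\frac{dy}{y}$ has a pole along $E_\alpha=\{\tau=0\}$. The numerator $Gz_1$ vanishes there to order $\#\{i:S_i\subseteq\{1,2\}\}+1$, and the denominator $z_1^2z_2^2z_3^2$ to order $4$. The columns with $S_i\subseteq\{1,2\}$ are those outside $N(\{3\})$, at most $5-2=3$ of them, so $\lambda_\alpha\le3+1-4=0$. At the exceptional divisor over a point with no vanishing coordinate, $\Omega_0$ is regular.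

**Lemma 6.** $\Omega_0$ has at most a simple pole along each $E_\alpha$. If it has a pole along $E_\alpha$, then $\lambda_\alpha\le0$.

*Proof.* Fix $\alpha$, and let $\tau$ be a generator of the maximal ideal of $\mathcal O_{X,E_\alpha}$.

**Step 1: orders for homogeneous forms.** We want to compute $\lambda_\alpha$ factor by factor. For a form $f\ne0$ of degree $e$ put
$$\nu(f)=\operatorname{ord}_{E_\alpha}(f/z_m^e)-e\min_j\operatorname{ord}_{E_\alpha}(z_j/z_m).$$
This is multiplicative, and $\operatorname{ord}_{E_\alpha}(f/f')=\nu(f)-\nu(f')$ if $f,f'$ have equal degree. Put $w_j=\nu(z_j)$. These are integers $\ge0$ with $\min_jw_j=0$, and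
$$\lambda_\alpha=\sum_{i=1}^n\nu(v_i)-2\sum_{j=1}^mw_j+w_1.\tag{4}$$

**Step 2: the pole is at most simple.** Let $\delta_j=\operatorname{ord}_{E_\alpha}(u_j)=w_j-w_m$ for $j\le r$. Then $u_j=\tau^{\delta_j}\varepsilon_j$ with a unit $\varepsilon_j$, so $d\log u_j=\delta_j\,d\log\tau+d\log\varepsilon_j$. Since $d\log\tau\wedge d\log\tau=0$, the product $\Omega_0$ has at most a simple pole.

From now on suppose that $\Omega_0$ has a pole along $E_\alpha$. Then $\delta=(\delta_1,\dots,\delta_r)\ne0$.

**Step 3: monomials of order $0$ are algebraically independent on $E_\alpha$.** This is what will rule out cancellation inside $v_i$. Write $\delta=c\theta$ with $c\ge1$ an integer and $\theta\in\mathbb Z^r$ primitive. The map $\langle\theta,\cdot\rangle:\mathbb Z^r\to\mathbb Z$ is surjective, so $\mathbb Z^r$ has a basis $\mu^1,\dots,\mu^r$ with $\langle\theta,\mu^1\rangle=1$ and $\langle\theta,\mu^k\rangle=0$ for $k\ge2$. Put $y_k=u^{\mu^k}=\prod_ju_j^{\mu^k_j}$. Then $y_1=\tau^c\varepsilon$ with a unit $\varepsilon$, and $y_2,\dots,y_r$ are units. The change of basis has determinant $\pm1$,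 so
$$\pm\Omega_0=(c\,d\log\tau+d\log\varepsilon)\wedge\omega,\qquad\omega=d\log y_2\wedge\dots\wedge d\log y_r,$$
where $\omega$ is regular at the generic point of $E_\alpha$ (and $\omega=1$ if $r=1$). If the restriction $\omega|_{E_\alpha}$ were $0$, then $\omega=\tau\omega'+d\tau\wedge\omega''$ with $\omega',\omega''$ regular at the generic point, so $d\log\tau\wedge\omega=d\tau\wedge\omega'$ would be regular, and so would $\Omega_0$. Hence $\omega|_{E_\alpha}\ne0$, so the differentials of the restrictions $\bar y_2,\dots,\bar y_r\in\mathbb C(E_\alpha)$ are linearly independent over $\mathbb C(E_\alpha)$. Then the $\bar y_k$ are algebraically independent over $\mathbb C$: if $p(\bar y)=0$ with $p\ne0$ of minimal degree, then $\sum_k\frac{\partial p}{\partial y_k}(\bar y)\,d\bar y_k=0$. Some $\partial p/\partial y_k$ is a non-zero polynomial, as $p$ is not constant, and it has smaller degree, so it does not vanish at $\bar y$. This would be a linear dependence.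

**Step 4: $\nu(v_i)=\min_{j\in S_i}w_j$.** Let $w$ be this minimum, $S'=\{j\in S_i:w_j=w\}$, and $j_0\in S'$. For $j\in S'$, $z_j/z_{j_0}=u_j/u_{j_0}$ (with $u_m=1$) is a Laurent monomial $u^\kappa$ with $\langle\delta,\kappa\rangle=w_j-w_{j_0}=0$. So $\kappa$ lies in the span of $\mu^2,\dots,\mu^r$, and $z_j/z_{j_0}$ is a Laurent monomial in $y_2,\dots,y_r$. Different $j\in S'$ give different $\kappa$, so different monomials. For $j\in S_i\setminus S'$, $z_j/z_{j_0}$ has positive order and vanishes on $E_\alpha$. Hence $v_i/z_{j_0}$ restricts on $E_\alpha$ to a linear combination, with coefficients $B_{ji}\ne0$ ($j\in S'$), of distinct Laurent monomials in algebraically independent elements. This is non-zero, so $v_i/z_{j_0}$ has order $0$, and $\nu(v_i)=\nu(z_{j_0})=w$.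

**Step 5: count with the hypothesis.** Let $W=\max_jw_j$. Since $\delta\ne0$, the $w_j$ are not all equal, so $W\ge1$. For $1\le s\le W$ put $J_s=\{j:w_j\ge s\}$. It is non-empty, and it is proper because $\min w_j=0$. Also $S_i\subseteq J_s$ if and only if no row of $J_s^c$ is non-zero in column $i$, that is, $i\notin N(J_s^c)$. As $J_s^c$ is non-empty and proper, the hypothesis of Proposition 2 gives
$$\#\{i:S_i\subseteq J_s\}=n-|N(J_s^c)|\le(2m-1)-2(m-|J_s|)=2|J_s|-1 .$$
Now $\min_{j\in S_i}w_j$ is the number of $s\ge1$ with $S_i\subseteq J_s$, and $\sum_s|J_s|=\sum_jw_j$. So by Step 4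
$$\sum_i\nu(v_i)=\sum_{s=1}^W\#\{i:S_i\subseteq J_s\}\le\sum_{s=1}^W(2|J_s|-1)=2\sum_jw_j-W,$$
and (4) gives $\lambda_\alpha\le w_1-W\le0$. $\square$

## 8. Twisted logarithmic complexes

We need a few textbook facts. For a bounded complex $\mathcal K$ of sheaves of $\mathbb C$-vector spaces on $X$ (in degrees $\geq 0$, Zariski topology) there is the hypercohomology $\mathbb H^k(X,\mathcal K)$.

* (F1) It is natural in $\mathcal K$ and for restriction to open sets, and a quasi-isomorphism (a map inducing isomorphisms on cohomology sheaves) induces isomorphisms on $\mathbb H^k$.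
* (F2) There is a spectral sequence $E_1^{pq}=H^q(X,\mathcal K^p)\Rightarrow\mathbb H^{p+q}(X,\mathcal K)$. If $H^q(X,\mathcal K^p)=0$ for all $p$ and all $q>0$, then $\mathbb H^k(X,\mathcal K)$ is the $k$-th cohomology of the complex of global sections.
* (F3) If $\mathcal K^p=0$ for $p>r$, then $\mathcal K^r[-r]$ is a subcomplex, so each global section of $\mathcal K^r$ has a class in $\mathbb H^r(X,\mathcal K)$, naturally in $\mathcal K$ and for restriction to open sets. In the situation of (F2) this map $\Gamma(X,\mathcal K^r)\to\mathbb H^r(X,\mathcal K)$ is surjective with kernel $d\,\Gamma(X,\mathcal K^{r-1})$.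

For example, $U$ is affine, coherent sheaves on it have no higher cohomology, and so
$$\mathbb H^r(U,\Omega_U^\bullet)=\Gamma(U,\Omega_U^r)/d\,\Gamma(U,\Omega_U^{r-1}).\tag{5}$$

**Definition.** $\Omega_X^p(\log E)$ is the sheaf of rational $p$-forms that is locally, in parameters with $E=\{t_1\cdots t_e=0\}$, the free $\mathcal O_X$-module on the $p$-fold wedge products of $d\log t_1,\dots,d\log t_e,dt_{e+1},\dots,dt_r$. For $a=(a_\alpha)$ with $a_\alpha\in\mathbb Z$ put
$$\mathcal K(a)^p=\Omega_X^p(\log E)\otimes\mathcal O_X\Big(-\sum_\alpha a_\alpha E_\alpha\Big),$$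
again a sheaf of rational $p$-forms.

If $t^a$ denotes the monomial that is a local equation of $\sum a_\alpha E_\alpha$ and $\omega$ is a logarithmic form, then $d(t^a\omega)=t^a(d\log t^a\wedge\omega+d\omega)$. So $\mathcal K(a)$ is a complex under $d$. Moreover $\mathcal K(a)|_U=\Omega_U^\bullet$ for every $a$.

*Example.* Let $X=\mathbb P^1$ and $E=\{0,\infty\}$. Near $0$, $\mathcal K(a)$ is generated by $u^k$ in degree $0$ and by $u^k\,du/u$ in degree $1$, where $k$ is the entry of $a$ at $0$. Raising $k$ to $k+1$ gives a subcomplex with quotient $\mathbb C\,u^k\to\mathbb C\,u^k\frac{du}{u}$, and $d(u^k)=k\,u^k\frac{du}{u}$. The quotient is exact if and only if $k\ne0$. The next lemma says that the "if" part holds in general. Let $1_\beta$ be the vector with entry $1$ at $\beta$ and $0$ elsewhere.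

**Lemma 7.** If $a_\beta\ne0$, the inclusion $\mathcal K(a+1_\beta)\subset\mathcal K(a)$ is a quasi-isomorphism.

*Proof.* We show that the quotient complex is exact, by finding a null-homotopic map that acts on it as a non-zero scalar. Away from $E_\beta$ the quotient is zero. Near a point of $E_\beta$ choose local parameters $t_1,\dots,t_r$ with $E_\beta=\{t_1=0\}$ and $E=\{t_1\cdots t_e=0\}$. Let $\partial_1,\dots,\partial_r$ be the derivations dual to $dt_1,\dots,dt_r$, and $\xi=t_1\partial_1$. Contraction satisfies $\iota_\xi d\log t_1=1$ and kills the other $d\log t_i$ ($2\le i\le e$) and the $dt_i$ ($i>e$). It is $\mathcal O_X$-linear, so it maps each $\mathcal K(a)^p$ to $\mathcal K(a)^{p-1}$, and likewise for $a+1_\beta$. So $L_\xi=d\iota_\xi+\iota_\xi d$ acts on both complexes and on the quotient.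

Let $\omega$ be a wedge product of some of the forms $d\log t_i$ ($i\le e$) and $dt_i$ ($i>e$). Then $\omega$ is closed, and $\iota_\xi\omega$ is $0$ or $\pm$ another such product, so it is closed too. Hence $L_\xi\omega=0$. For a function $h$,
$$L_\xi(h\omega)=d(h\,\iota_\xi\omega)+\iota_\xi(dh\wedge\omega+h\,d\omega)=\xi(h)\,\omega+h\,L_\xi\omega=\xi(h)\,\omega,$$
since the two terms $\pm dh\wedge\iota_\xi\omega$ cancel. Apply this to $h=t^af$ with $f$ regular. As $\xi(t^a)=a_\beta t^a$,
$$L_\xi(t^af\omega)=a_\beta\,t^af\omega+t^a\xi(f)\,\omega,\qquad\xi(f)=t_1\partial_1f\in(t_1).$$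
The last term lies in $\mathcal K(a+1_\beta)$. Sections of $\mathcal K(a)$ are sums of such $t^af\omega$, so on the quotient $L_\xi$ is multiplication by $a_\beta$. If $x$ is a closed local section of the quotient, then $a_\beta x=L_\xi x=d(\iota_\xi x)$, so $x$ is exact. $\square$

**Application to $\lambda$.** We compare the twist by $\Phi$ with the largest complex reachable without crossing $0$ that still contains $\Omega_0$. Put $\lambda=(\lambda_\alpha)$ and $b_\alpha=\min(\lambda_\alpha,1)$. Then $\mathcal K(\lambda)\subset\mathcal K(b)$ is a composition of inclusions as in Lemma 7: on each component with $\lambda_\alpha\ge2$ we lower the entry by one at a time, and the smaller entries $\lambda_\alpha-1,\dots,1$ that occur in the role of $a_\beta$ are all non-zero. By (F1),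
$$\mathbb H^r(X,\mathcal K(\lambda))\to\mathbb H^r(X,\mathcal K(b))\quad\text{is an isomorphism.}\tag{6}$$
Since $\Omega_X^r(\log E)=\Omega_X^r(E)$,
$$\mathcal K(b)^r=\Omega_X^r\Big(\sum_\alpha(1-b_\alpha)E_\alpha\Big),$$
where $1-b_\alpha\ge1$ if $\lambda_\alpha\le0$ and $1-b_\alpha=0$ if $\lambda_\alpha\ge1$. By Lemma 6, $\Omega_0$ has at most simple poles, and none along the $E_\alpha$ with $\lambda_\alpha\ge1$. Hence
$$\Omega_0\in\Gamma(X,\mathcal K(b)^r),\tag{7}$$
and $\Omega_0$ has a class in $\mathbb H^r(X,\mathcal K(b))$.

## 9. Logarithmic forms on the complement of the arrangement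

We need the higher cohomology of $\Omega_X^p(\log E)$ to vanish, and the global sections for $p=r$. Two theorems provide this.

*Deligne* (Théorie de Hodge II, 3.2.13–14): the spectral sequence $E_1^{pq}=H^q(X,\Omega^p_X(\log E))\Rightarrow H^{p+q}(U,\mathbb C)$ degenerates at $E_1$. (By GAGA, algebraic and analytic coherent cohomology agree.) In particular global logarithmic forms are closed; the map $H^0(X,\Omega_X^k(\log E))\to H^k(U,\mathbb C)$ sending a form to its de Rham class is injective; and
$$\dim H^k(U,\mathbb C)=\sum_{p+q=k}\dim H^q(X,\Omega_X^p(\log E)).\tag{8}$$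

*Brieskorn:* $U$ is the complement of an affine hyperplane arrangement in the affine space $P\setminus\{z_m=0\}$, and $H^k(U,\mathbb C)$ is spanned by the classes of the $k$-fold products of the forms $d\log(H/z_m)$, $H\in\mathcal A$.

For example, if $U=\mathbb P^1\setminus\{0,-1,\infty\}$ then $H^1(U,\mathbb C)$ is spanned by $du/u$ and $du/(u+1)$, and these are logarithmic forms.

**Lemma 8.** (i) $H^q(X,\Omega_X^p(\log E))=0$ for all $q>0$ and all $p$. (ii) $H^0(X,\Omega_X^r(\log E))$ is spanned by the forms $\Omega/(H_1\cdots H_m)$ with $H_1,\dots,H_m\in\mathcal A$ linearly independent and $H_m=z_m$.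

*Proof.* **Step 1: all classes come from global logarithmic forms.** The divisor of $H/z_m$ on $X$ is supported in $E$, so $d\log(H/z_m)$ is a logarithmic form, and the $k$-fold products lie in $H^0(X,\Omega_X^k(\log E))$. By Brieskorn their classes span $H^k(U,\mathbb C)$. So Deligne's injection $H^0(X,\Omega^k_X(\log E))\to H^k(U,\mathbb C)$ is an isomorphism for every $k$, and these products span $H^0(X,\Omega_X^k(\log E))$.

**Step 2: vanishing.** In (8) the summand with $(p,q)=(k,0)$ already equals the left side. So all the other summands are zero, for every $k$. This is (i).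

**Step 3: the shape of top forms.** For $k=r$ put $h_a=H_a/z_m$, an affine-linear function of $u_1,\dots,u_r$. The product is $\bigwedge_{a\le r}dh_a/\prod_{a\le r}h_a$, and $dh_1\wedge\dots\wedge dh_r$ is the determinant of the linear parts times $du_1\wedge\dots\wedge du_r$. This determinant is $0$ if $H_1,\dots,H_r,z_m$ are linearly dependent. Otherwise the product is a constant multiple of
$$\frac{z_m^r}{H_1\cdots H_r}\cdot\frac{\Omega}{z_m^m}=\frac{\Omega}{H_1\cdots H_rz_m},$$
and $z_m\in\mathcal A$. Each such form does occur, which gives (ii). $\square$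

## 10. Proof of Proposition 5, and the role of the last column

**Step 1: move the class of $\Omega_0$ to $\mathcal K(\lambda)$.** By (7), $\Omega_0$ has a class in $\mathbb H^r(X,\mathcal K(b))$. By (6) it is the image of a class $x\in\mathbb H^r(X,\mathcal K(\lambda))$.

**Step 2: represent $x$ by a global form.** Because $\operatorname{div}_X\Phi=\sum\lambda_\alpha E_\alpha$, the function $\Phi$ generates $\mathcal O_X(-\sum\lambda_\alpha E_\alpha)$, so $\mathcal K(\lambda)^p=\Phi\cdot\Omega_X^p(\log E)\cong\Omega_X^p(\log E)$ as sheaves. By Lemma 8(i), $H^q(X,\mathcal K(\lambda)^p)=0$ for $q>0$. By (F3), $x$ is the class of a global section $\eta$ of $\mathcal K(\lambda)^r$. By Lemma 8(ii), $\eta$ has the form in (3).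

**Step 3: restrict to $U$.** By naturality, $\eta$ and $\Omega_0$, as global sections of $\mathcal K(b)^r$, have the same class in $\mathbb H^r(X,\mathcal K(b))$. Restricting to $U$, where $\mathcal K(b)|_U=\Omega_U^\bullet$, they have the same class in $\mathbb H^r(U,\Omega_U^\bullet)$. By (5), $\eta-\Omega_0=d\beta$ with $\beta$ a regular $(r-1)$-form on $U$. $\square$

This proves Proposition 5, hence Proposition 2 and Theorem 1. $\blacksquare$

*Where $n=2m-1$ is used.* Suppose $n=2m-2$, with no zero column and $|N(J)|\ge2|J|$ for all proper non-empty $J$, as in the example of Section 2. One can take $\Phi=Gz_1z_k/(z_1\cdots z_m)^2$, again of degree $0$. In Step 5 of Lemma 6 the count becomes at most $2|J_s|-2$, so $\lambda_\alpha\le w_1+w_k-2W\le0$, and everything up to $\mathrm{CT}(g)=1$ goes through. It is Lemma 3 that breaks. After $z_1=\sum_a\beta_aH_a$ is used, the remaining $m-1$ forms need not span $z_k$, and one is left with constant terms of $v_{T'}z_k/(z_1\cdots z_m\prod_{q\in Q} z_q)$ with $|T'|=m-1+|Q|$. For $Q=\emptyset$ this is the coefficient of $\prod_{j\ne k}z_j$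 in $v_{T'}$, an $(m-1)\times(m-1)$ permanent that omits row $k$. Such permanents need not vanish.

## 11. Powers of the row forms

By (1), Theorem 1 says that $l_1\cdots l_m\ne0$ in $A=F[x_1,\dots,x_n]/(x_1^2,\dots,x_n^2)$ if $\operatorname{char}F=0$ and (H) holds. Rows can also be given multiplicities.

**Theorem 9.** Let $\operatorname{char}F=0$, $B\in F^{s\times n}$ and $k_1,\dots,k_s\ge1$. If $|N(J)|\ge\sum_{j\in J}(k_j+1)-1$ for all $\emptyset\ne J\subseteq[s]$, then $l_1^{k_1}\cdots l_s^{k_s}\ne0$ in $A$.

Repeating row $j$ just $k_j$ times would not satisfy (H): all $k_j$ copies see the same columns, and $k_j+1-1$ may be less than $2k_j-1$. We add columns that separate the copies without changing the product.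

*Proof.* **Step 1: the separated copies.** For each $j$ add variables $w_{j,1},\dots,w_{j,k_j-1}$ of square $0$. For $1\le a\le k_j$ put
$$l_{j,a}=l_j+h_{j,a},\qquad h_{j,a}=\sum_{c=1}^{k_j-1}\alpha^{(c)}_a\,w_{j,c},\qquad\alpha^{(c)}=(\underbrace{1,\dots,1}_{c},-c,0,\dots,0)\in\mathbb Z^{k_j}.$$
For $k_j=3$ the copies are $l_j+w_1+w_2$, $l_j-w_1+w_2$, $l_j-2w_2$ (index $j$ of $w$ suppressed).

**Step 2: the product does not change.** We claim $\prod_{a=1}^k(l+h_a)=l^k$ for every element $l$ of a commutative ring containing the $w_c$. Induct on $k$; for $k=1$ there are no $w_c$ and $h_1=0$. For $k\ge2$ let $w=w_{k-1}$. Each of the first $k-1$ factors is $(l+w)+h_a'$, where $h'_a$ are the forms for $k-1$, so by induction their product is $(l+w)^{k-1}$. The last factor is $l-(k-1)w$, because $\alpha^{(c)}_k=0$ for $c<k-1$. As $w^2=0$,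
$$(l+w)^{k-1}(l-(k-1)w)=\big(l^{k-1}+(k-1)l^{k-2}w\big)\big(l-(k-1)w\big)=l^k .$$
Hence $\prod_{j,a}l_{j,a}=\prod_jl_j^{k_j}$.

**Step 3: (H) for the rows $l_{j,a}$.** Take a non-empty set of these rows, with $a_j\ge1$ copies for $j\in J$ and none for $j\notin J$. They meet the old columns $N(J)$. Since $\operatorname{supp}\alpha^{(c)}=\{1,\dots,c+1\}$ (recall $c\ne0$ in $F$), the chosen copies of row $j$, with smallest index $\mu$, meet exactly the new columns $c\ge\max(\mu-1,1)$. For $\mu=1$ these are $k_j-1\ge a_j-1$ columns. For $\mu\ge2$ they are $k_j-\mu+1\ge a_j$ columns, because all chosen indices lie in $\{\mu,\dots,k_j\}$. In total the number of columns met is at least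
$$\sum_{j\in J}(k_j+1)-1+\sum_{j\in J}(a_j-1)=\sum_{j\in J}(k_j+a_j)-1\ge2\sum_{j\in J}a_j-1 .$$
By Theorem 1, $\prod_{j,a}l_{j,a}\ne0$. By Step 2 this product is $\prod_jl_j^{k_j}$, an element of $A$. $\square$

## 12. Matrices with one column too few

**Proposition 10.** For all $s\ge2$ and $k_0,\dots,k_{s-1}\ge1$, with $K=\sum k_j$, there is a rational matrix with rows $0,\dots,s-1$ and $n=K+s-2$ columns, all non-zero, satisfying the condition of Theorem 9 for all proper non-empty $J$ and failing it by exactly one for the full set, with $\prod_jl_j^{k_j}=0$. In particular (all $k_j=1$), $2|J|-1$ in Theorem 1 cannot be relaxed to $2|J|-2$ even for $J=[m]$ only, for any $m\ge2$.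

*Proof.* **Step 1: the matrix.** This generalizes the example of Section 2. Take disjoint column sets $D_1,\dots,D_{s-1}$ with $|D_1|=k_0+k_1=:N$ and $|D_j|=k_j+1$ for $j\ge2$; together they have $K+s-2$ columns. For $j\ge1$ let $l_j=\sum_{i\in D_j}x_i$. Let $l_0=\sum_{j\ge1}\mu_j$, where for $j\ge2$ the form $\mu_j$ has coefficients $1,\dots,1,-k_j$ on $D_j$, and $\mu_1$ has on $D_1$ the coefficients $1$ ($N-1$ times) and $-\binom{N-1}{k_0}/\binom{N-1}{k_0-1}$, which is non-zero since $k_0\le N-1$. The elementary symmetric function $e_{k_0}$ of the coefficients of $\mu_1$ is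
$$\binom{N-1}{k_0}-\binom{N-1}{k_0-1}\cdot\binom{N-1}{k_0}\Big/\binom{N-1}{k_0-1}=0 .$$

**Step 2: the product vanishes.** For $j\ge2$, $l_j^{k_j}$ is $k_j!$ times the sum of all square-free monomials of degree $k_j$ on $D_j$, so $\mu_jl_j^{k_j}=k_j!\,(\text{sum of the coefficients of }\mu_j)\,x_{D_j}=0$. Expanding $l_0^{k_0}$, every term containing some $\mu_j$ with $j\ge2$ is therefore killed, and
$$\prod_jl_j^{k_j}=\mu_1^{k_0}l_1^{k_1}\prod_{j\ge2}l_j^{k_j},\qquad\mu_1^{k_0}l_1^{k_1}=k_0!\,k_1!\,e_{k_0}(\text{coefficients of }\mu_1)\,x_{D_1}=0 .$$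

**Step 3: the condition.** If $0\notin J\ne\emptyset$, then $|N(J)|=\sum_J|D_j|\ge\sum_J(k_j+1)$. If $0\in J\ne\{0,\dots,s-1\}$, then $|N(J)|=n=\sum_{j=0}^{s-1}(k_j+1)-2\ge\sum_J(k_j+1)$, as at least one summand $k_j+1\ge2$ is missing from $J$. For the full set, $n=\sum_{j=0}^{s-1}(k_j+1)-2$, one less than required. $\square$

## 13. Positive characteristic

**Proposition 11.** Fix $m$. The statement of Theorem 1 for $m$ rows fails over every field of characteristic $p$ with $0<p\le m$, and holds over all fields of characteristic $p$ for all but finitely many primes $p$.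

*Proof.* **Failure for $p\le m$.** Let $p$ rows equal the all-ones row on $2p-1$ columns, and give each of the other $m-p$ rows two private columns with entries $1$. A set with $a$ rows of the first kind and $b$ of the second meets $2p-1+2b\ge2(a+b)-1$ columns if $a\ge1$, and $2b$ columns if $a=0$; so (H) holds. But the product of the first $p$ rows is $(\sum_{i\le2p-1} x_i)^p=p!\,e_p(x)=0$ in $A$, so by (1) all permanents vanish.

**Truth for almost all $p$.** Section 3 works over every field. It reduces the claim for $m$ rows to matrices as in its case (c), with $m'\le m$ rows and $n=2m'-1$ columns, so to finitely many support patterns satisfying (H). Fix a pattern and let its non-zero entries be indeterminates $t$; let $y$ be one more indeterminate. By Theorem 1 over $\overline{\mathbb Q}$, the polynomials $\operatorname{per}(B_T)$, $|T|=m'$, and $1-y\prod t$ have no common zero over $\overline{\mathbb Q}$. By the Nullstellensatz they generate the unit ideal in $\overline{\mathbb Q}[t,y]$, and hence in $\mathbb Q[t,y]$, because writing $1$ as a combination with coefficients of bounded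 degree is a linear system with rational coefficients. Clearing denominators, the ideal they generate in $\mathbb Z[t,y]$ contains a positive integer $M$. Over a field of characteristic $p\nmid M$, a matrix with this pattern and all permanents zero would give, with $y$ the inverse of the product of its non-zero entries, $M=0$ in the field, which is false. So the statement holds for every $p$ that divides none of the finitely many numbers $M$. $\square$

## 14. Essential covers of the cube

**Corollary 12.** Let hyperplanes $\langle a_j,x\rangle=t_j$ ($j\in[m]$) in $\mathbb R^n$ cover $\{0,1\}^n$, with no proper subfamily covering and every variable occurring in some $a_j$. Then $n\le2m-2$. Hence the minimum size of such a cover is exactly $\lceil n/2\rceil+1$ for every $n\ge1$.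

We use Alon's Combinatorial Nullstellensatz in this form: if a polynomial in the variables $(x_i)_{i\in T}$ has degree at most $|T|$ and its coefficient at $\prod_{i\in T}x_i$ is non-zero, then it is non-zero at some point of $\{0,1\}^T$.

*Proof.* **Step 1: a set of rows outside which (H) holds.** Let $B$ have rows $a_j$, and suppose $n=|N([m])|\ge2m-1$. Choose $J\subsetneq[m]$, possibly empty, that maximizes $\delta(J)=2|J|-|N(J)|$; so $\delta(J)\ge\delta(\emptyset)=0$. Let $\emptyset\ne J'\subseteq J^c$. If $J\cup J'\ne[m]$, then $\delta(J\cup J')\le\delta(J)$ gives $|N(J')\setminus N(J)|\ge2|J'|$. If $J\cup J'=[m]$, then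
$$|N(J')\setminus N(J)|=n-|N(J)|=n-2|J|+\delta(J)\ge2m-1-2|J|=2|J'|-1 .$$
So the rows $J^c$ on the columns $[n]\setminus N(J)$ satisfy (H). By Theorem 1 they have a non-zero permanent on some $T\subseteq[n]\setminus N(J)$ with $|T|=|J^c|$.

**Step 2: an uncovered vertex.** As $J$ is proper, some vertex $y$ avoids all hyperplanes of $J$. Fix $x_i=y_i$ for $i\notin T$. The polynomial $\prod_{j\in J^c}(\langle a_j,x\rangle-t_j)$ in $(x_i)_{i\in T}$ has degree at most $|J^c|=|T|$, and its coefficient at $\prod_{i\in T}x_i$ is $\operatorname{per}(B_{J^c,T})\ne0$. So it is non-zero at some point of $\{0,1\}^T$. The rows of $J$ do not involve the variables in $T$, so the resulting vertex also avoids the hyperplanes of $J$. It is uncovered, a contradiction. Hence $n\le2m-2$, that is, $m\ge n/2+1$.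

**Step 3: covers of size $\lceil n/2\rceil+1$.** For $n=2q$ take $x_{2i-1}+x_{2i}=1$ ($i\le q$) and $\sum_i(x_{2i-1}-x_{2i})=0$. For $n=2q+1$ take $x_{2i-1}+x_{2i}=1$ ($i\le q$), $x_n=1$, and $\sum_i(x_{2i-1}-x_{2i})+x_n=0$. Every variable occurs.

*Covering:* a vertex avoiding all hyperplanes but the last has $x_{2i-1}=x_{2i}$ for all $i$, and $x_n=0$ if $n$ is odd, so it lies on the last one.

*Minimality:* without the last hyperplane, the vertex $0$ is uncovered. Without the $i$-th pair hyperplane, the vertex with $x_{2i-1}=1$ and all other coordinates $0$ is uncovered, since the left side of the last equation is $1$ there. Without $x_n=1$, the vertex $(0,\dots,0,1)$ is uncovered for the same reason. $\square$
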